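# A model of $\mathsf{ZF}$ in which $\aleph_\omega$ is strong limit and is the least cardinal carrying no uniform ultrafilter

## 1. One generic subset of each $\omega_m$, and the flips that move it

Let $V\models\mathsf{ZFC}+\mathsf{GCH}$; later we take $V=L$. For $m<\omega$ let $P_m$ be the set of partial functions from $\omega_m$ to $2$ of size $<\aleph_m$, ordered by reverse inclusion. Let
$$P=\prod_{m<\omega}P_m\ \text{ (full support)},\qquad P_{\le n}=\prod_{m\le n}P_m,\qquad P_{>n}=\prod_{m>n}P_m .$$
Let $G$ be $P$-generic over $V$, let $G_{\le n}$ be its restriction to $P_{\le n}$, and put $W_n=V[G_{\le n}]$. Coordinate $m$ of $G$ describes one new subset of $\omega_m$: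
$$a_m=\{\xi<\omega_m:\ p_m(\xi)=1\text{ for some }p\in G\}.$$

Here is the group that everything turns on. Let $\mathcal G=\prod_m\mathcal P(\omega_m)^V$, an abelian group under coordinatewise symmetric difference, in which every element is its own inverse. It acts on $P$ by flipping bits: $gp$ has the same domains as $p$, and
$$(gp)_m(\xi)=p_m(\xi)\ \text{ if }\xi\notin g_m,\qquad (gp)_m(\xi)=1-p_m(\xi)\ \text{ if }\xi\in g_m .$$
Each $g$ is an automorphism of $P$. It acts on names by $g\dot x=\{(g\sigma,gp):(\sigma,p)\in\dot x\}$ and fixes all check names. The symmetry lemma (Jech, *Set Theory*, Ch. 15) says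
$$p\Vdash\varphi(\dot x)\iff gp\Vdash\varphi(g\dot x).$$

The set $a_k$ has the name $\dot a_k=\{(\check\xi,p):p_k(\xi)=1\}$. Since $g=g^{-1}$, we get $g\dot a_k=\{(\check\xi,q):(gq)_k(\xi)=1\}$. For $\xi\notin g_k$ the condition on $q$ reads $q_k(\xi)=1$; for $\xi\in g_k$ it reads $q_k(\xi)=0$. By genericity every $\xi<\omega_k$ lies in $\mathrm{dom}\,q_k$ for some $q\in G$, so
$$(g\dot a_k)^G=a_k\mathbin\triangle g_k. \tag{1}$$

Now fix $p\in P$ and $k<\omega$. As $|p_k|<\aleph_k$ and $\omega_k$ is regular, there is $\beta<\omega_k$ with $\mathrm{dom}\,p_k\subseteq\beta$. Let $g_k=\omega_k\setminus\beta$ and $g_m=\emptyset$ for $m\ne k$. This flip does not touch the domain of $p$, so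
$$gp=p. \tag{2}$$
Yet it changes $a_k$ at every point of a tail. Writing $a_k'=a_k\mathbin\triangle(\omega_k\setminus\beta)$, we have
$$a_k\cap a_k'\subseteq\beta,\qquad(\omega_k\setminus a_k)\cap(\omega_k\setminus a_k')\subseteq\beta. \tag{3}$$

**Example 1.1.** Let $N$ be a transitive model of $\mathsf{ZF}$ with $V\subseteq N\subseteq V[G]$ and $a_k\in N$. Suppose that in $N$, $U$ is an ultrafilter on $\omega_k$, and that $U$ has a $P$-name $\dot U$ with $g\dot U=\dot U$ for every $g$ such that $g_m=\emptyset$ for all $m\neq k$. Then some $\beta<\omega_k$ belongs to $U$.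

To check this, pick $p\in G$ deciding "$\dot a_k\in\dot U$", and take $\beta$ and $g$ as above. If $p\Vdash\dot a_k\in\dot U$, then $p=gp\Vdash g\dot a_k\in\dot U$, so $a_k$ and $a_k'$ are both in $U$, and $\beta\in U$ by (3). If $p\Vdash\dot a_k\notin\dot U$, then likewise $a_k,a'_k\notin U$. Both complements are in $U$, and $\beta\in U$ by the second half of (3).

So an ultrafilter on $\omega_k$ that does not notice coordinate $k$ contains a set of size less than $\aleph_k$. What this is for: we shall build a model $M$ between $V$ and $V[G]$ in which each individual object notices only finitely many coordinates. Each $\omega_k$ can keep an ultrafilter all of whose members have size $\aleph_k$, since such an object may look at coordinates $\le k$. An ultrafilter on $\aleph_\omega$ with all members large will be blind to all coordinates $k>n$ for some $n$, and we want to see that it cannot survive.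

## 2. Uniform ultrafilters without choice

**Definition 2.1.** A proper ultrafilter $U$ over an infinite cardinal $\kappa$ is *uniform* if every element of $U$ has cardinality $\kappa$. $\mathcal U$ is the class of all infinite cardinals which carry a uniform ultrafilter.

On $\omega$, uniform means nonprincipal. In $\mathsf{ZFC}$, $\mathcal U$ is the class of all infinite cardinals: extend the filter of all $X\subseteq\kappa$ with $|\kappa\setminus X|<\kappa$ to an ultrafilter.

**Definition 2.2.** A cardinal $\kappa$ is *strong limit* if for every $\alpha<\kappa$ there is no surjection from $\mathcal P(\alpha)$ onto $\kappa$.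

For example, under $\mathsf{GCH}$ the cardinal $\aleph_\omega$ is strong limit, since $|\mathcal P(\omega_n)|=\aleph_{n+1}<\aleph_\omega$. If $\mathsf{ZFC}$ holds and $2^{\aleph_0}>\aleph_\omega$, it is not, because $\mathcal P(\omega)$ maps onto $\aleph_\omega$. In $\mathsf{ZFC}$ the definition says $2^{|\alpha|}<\kappa$ for all $\alpha<\kappa$.

We work in $\mathsf{ZF}$ and assume that every successor cardinal is regular. It is known to be consistent that $\aleph_\omega$ is the least cardinal not in $\mathcal U$, but in the model that witnesses this $\aleph_\omega$ is not strong limit. The problem, from Toshimichi Usuba, "A note on uniform ultrafilters in a choiceless context", arXiv:2401.04871 (2024), is this: *can $\aleph_\omega$ be strong limit and the least cardinal not in $\mathcal U$?* The answer is yes, and $\mathrm{Con}(\mathsf{ZF})$ suffices.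

One sees at once which amount of choice has to go.

**Proposition 2.3 ($\mathsf{ZF}$).** If $E$ is a nonprincipal ultrafilter on $\omega$ and $\langle U_n:n<\omega\rangle$ is a sequence of uniform ultrafilters on the $\omega_n$, then
$$D=\{X\subseteq\aleph_\omega:\{n:X\cap\omega_n\in U_n\}\in E\}$$
is a uniform ultrafilter on $\aleph_\omega$. Hence $\mathsf{AC}_\omega$ fails in every model as in the question.

*Proof.* That $D$ is a proper ultrafilter follows coordinate by coordinate from the same fact for the $U_n$ and then for $E$. If $X\in D$, then $X\cap\omega_n\in U_n$ for infinitely many $n$, so $|X|\ge\aleph_n$ for infinitely many $n$ and $|X|=\aleph_\omega$. In a model as in the question every $\aleph_n$ is in $\mathcal U$; under $\mathsf{AC}_\omega$ we could choose the $U_n$ and take $E=U_0$. $\square$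

So each $U_n$ must exist while no sequence of them does. That is what the blindness of Section 1 arranges. The notion that measures what remains on large cardinals is the following.

**Definition 2.4.** An ultrafilter $U$ on an infinite cardinal $\lambda$ is *$\omega_k$-indecomposable* if for every $c:\lambda\to\omega_k$ there is $\beta<\omega_k$ with $c^{-1}[\beta]\in U$.

A uniform ultrafilter on $\omega_k$ is not $\omega_k$-indecomposable: take $c$ to be the identity. A uniform ultrafilter on $\aleph_\omega$ is never $\omega_0$-indecomposable: let $c(\alpha)$ be the least $n$ with $\alpha<\omega_n$; then $c^{-1}[\beta]$ has size $<\aleph_\omega$ for each $\beta<\omega$. On the positive side, let $\lambda$ be measurable and $U$ a $\lambda$-complete nonprincipal ultrafilter on $\lambda$. Given $c:\lambda\to\omega_k$, one of the $\aleph_k<\lambda$ fibers of $c$ is in $U$, so $U$ is $\omega_k$-indecomposable for every $k$.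

The results are these; $M$ is the model defined in Section 3.

**Theorem A.** There is a symmetric extension $M$ of $L$ such that $M\models\mathsf{ZF}$; $M$ and $L$ have the same cardinals; every successor cardinal is regular in $M$; in $M$, $\mathcal P(\omega_n)$ is well-orderable of cardinality $\aleph_{n+1}$ for each $n<\omega$ (so $\aleph_\omega$ is strong limit); and $\mathcal U^M=\{\aleph_n:n<\omega\}$. In particular, in $M$, $\aleph_\omega$ is strong limit and is the least infinite cardinal not in $\mathcal U$.

**Theorem B ($\mathsf{ZFC}$).** Suppose $\aleph_\omega$ is strong limit, $\lambda\ge\aleph_\omega$ is a cardinal, $n<\omega$, and $U$ is a uniform ultrafilter on $\lambda$ which is $\omega_k$-indecomposable for every $k>n$. Then $0^\#$ exists.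

**Theorem C.** Let $V\models\mathsf{ZFC}+\mathsf{GCH}$ and let $M$ be the symmetric extension of $V$ built in Section 3. Then
$$\mathcal U^M=\{\aleph_n:n<\omega\}\cup\{\lambda\ge\aleph_\omega:V\models\text{some uniform ultrafilter on }\lambda\text{ is }\omega_k\text{-indecomposable for all large }k\}.$$

We use the following textbook facts. References are to Jech, *Set Theory*. About $0^\#$ one needs nothing beyond Facts 3 to 5.

1. **Fact 1 (Easton's lemma, Lemma 15.19).** If $Q_0$ has the $\theta^+$-chain condition, $Q_1$ is closed under descending sequences of length $\le\theta$, and $H_0\times H_1$ is $Q_0\times Q_1$-generic over $V$, then every function from $\theta$ to $V$ in $V[H_0\times H_1]$ lies in $V[H_0]$.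
2. **Fact 2 (Ch. 15).** Symmetric extensions satisfy $\mathsf{ZF}$, and the symmetry lemma holds.
3. **Fact 3 (Jensen's covering theorem, Ch. 18).** If $0^\#$ does not exist, every uncountable set $X$ of ordinals is covered by some $Y\in L$ with $|Y|=|X|$.
4. **Fact 4 (Ch. 18).** If $0^\#$ does not exist, then $(\mu^+)^L=\mu^+$ for every singular cardinal $\mu$.
5. **Fact 5 (Silver).** If $0^\#$ exists, every uncountable cardinal is inaccessible in $L$.

We also use the standard consequences of small size: if $|Q|\le\theta$, with $\theta$ an infinite cardinal, then forcing with $Q$ preserves the regularity of every regular cardinal above $\theta$. Moreover, a condition forcing $\dot c$ to be a function on a set $X\in V$ allows at most $\theta$ values for $\dot c(x)$, for each $x\in X$.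

## 3. The model $M$: objects that see finitely many coordinates

Let $\mathcal G_n=\{g\in\mathcal G:g_m=\emptyset\text{ for all }m\le n\}$. The filter of subgroups generated by the $\mathcal G_n$ is normal, because $\mathcal G$ is abelian. A name is symmetric if it is fixed by all of some $\mathcal G_n$. Let $HS$ be the class of hereditarily symmetric names and let $M=HS^G$ be the class of their values. By Fact 2, $M\models\mathsf{ZF}$; also $V\subseteq M\subseteq V[G]$.

**Definition 3.1.** A name in $HS$ has *support $n$* if it is fixed by all of $\mathcal G_n$. Support $n$ implies support $m$ for every $m\ge n$.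

For example, $\dot a_k$ has support $k$: if $g_k=\emptyset$ then $g\dot a_k=\dot a_k$. More generally, view $P_{\le n}$-names as $P$-names by padding conditions with $\emptyset$ above $n$. Every $g\in\mathcal G_n$ fixes every padded condition, hence fixes these names hereditarily. So they are in $HS$ with support $n$, and
$$W_n\subseteq M\quad\text{for every }n. \tag{4}$$

**Lemma 3.2.** Let $\dot x\in HS$ have support $n$ and let $S\in V$ be a set of $P_{\le n}$-names. Then $\dot x^G\cap\{\sigma^G:\sigma\in S\}\in W_n$.

*Proof.* The purpose is to show that an object with support $n$, restricted to things named in $W_n$, can be computed in $W_n$. Let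
$$Z=\{\sigma^G:\sigma\in S,\ \exists p\in P\ (p{\restriction}(n+1)\in G_{\le n}\ \text{ and }\ p\Vdash\sigma\in\dot x)\}.$$
The set of pairs $(\sigma,p{\restriction}(n+1))$ with $\sigma\in S$ and $p\Vdash\sigma\in\dot x$ is in $V$, and $\sigma^G$ is computed from $G_{\le n}$, so $Z\in W_n$. Clearly $\dot x^G\cap\{\sigma^G:\sigma\in S\}\subseteq Z$.

Conversely, let $p$ witness $\sigma^G\in Z$ and suppose $\sigma^G\notin\dot x^G$, so that some $q\in G$ forces $\sigma\notin\dot x$. We flip $p$ above $n$ until it agrees with $q$. Let $g\in\mathcal G_n$ with
$$g_m=\{\xi\in\mathrm{dom}\,p_m\cap\mathrm{dom}\,q_m:p_m(\xi)\ne q_m(\xi)\}\qquad(m>n).$$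
Then $gp$ and $q$ are compatible. At coordinates $\le n$, $gp$ equals $p$, and the restrictions of $p$ and $q$ both lie in $G_{\le n}$. Above $n$, $(gp)_m$ and $q_m$ agree on their common domain, and their union has size $<\aleph_m$. By the symmetry lemma $gp\Vdash g\sigma\in g\dot x$, that is, $gp\Vdash\sigma\in\dot x$. This contradicts $q\Vdash\sigma\notin\dot x$. $\square$

**Corollary 3.3.** (a) Every $X\in M$ with $X\subseteq\lambda$, $\lambda$ an ordinal, lies in some $W_n$. (b) If $U\in M$, $U\subseteq\mathcal P(\lambda)$, has a name with support $n$, then $U\cap W_n\in W_n$.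

*Proof.* For (a) take $S=\{\check\xi:\xi<\lambda\}$. For (b) let $S$ be the set of nice $P_{\le n}$-names for subsets of $\lambda$; their values are all the subsets of $\lambda$ in $W_n$. $\square$

## 4. Cardinals, power sets, and the ultrafilters on $\omega_n$ in $M$

**Step 1.** We show that $V[G]$ has no new functions on $\omega_n$ beyond those of $W_n$. By $\mathsf{GCH}$, $|P_m|=\aleph_m$, so $|P_{\le n}|=\aleph_n$ and $P_{\le n}$ has the $\aleph_{n+1}$-chain condition. For $m>n$, the union of a descending sequence in $P_m$ of length $\le\omega_n$ has size $<\aleph_m$, since $\aleph_m$ is regular. So $P_{>n}$ is closed under descending sequences of length $\le\omega_n$. By Fact 1,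
$$\text{every function from }\omega_n\text{ to }V\text{ in }V[G]\text{ lies in }W_n. \tag{5}$$
In particular $\mathcal P(\omega_n)^{V[G]}=\mathcal P(\omega_n)^{W_n}$.

**Step 2.** We show that $V$ and $V[G]$ have the same regular cardinals, hence the same cardinals. Let $\mu$ be regular uncountable in $V$ and suppose $\nu=\mathrm{cf}^{V[G]}(\mu)<\mu$. Then $\nu$ is regular in $V[G]$, hence in $V$.

If $\mu=\omega_{n+1}$, then $\nu=\omega_j$ with $j\le n$. By (5) a cofinal map $\omega_j\to\mu$ lies in $W_j\subseteq W_n$, contradicting the $\aleph_{n+1}$-chain condition of $P_{\le n}$.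

Otherwise $\mu\ge\aleph_{\omega+1}$, since $\aleph_\omega$ is singular. If $\nu=\omega_j$, a cofinal map lies in $W_j$, an extension by a poset of size $<\mu$, which keeps $\mu$ regular: contradiction. And $\nu\ne\aleph_\omega$ because $\nu$ is regular in $V$. If $\nu>\aleph_\omega$, then $\nu\ge\aleph_{\omega+1}$ and $\mu\ge\aleph_{\omega+2}$. But $|P|\le\aleph_\omega^{\aleph_0}=\aleph_{\omega+1}<\mu$, so $P$ preserves the regularity of $\mu$: contradiction.

So regular cardinals of $V$ stay regular, and the converse is trivial. Every infinite cardinal of $V$ is $\omega$, a successor cardinal, or a limit of successor cardinals. Successor cardinals are regular in $V$ and stay cardinals, so limits of them do too.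

**Step 3.** We compute power sets in $W_n$. Every subset of $\omega_m$ in $W_n$ is the value of a name that is a subset of $\{\check\xi:\xi<\omega_m\}\times P_{\le n}$, a set of size $\aleph_{\max(m,n)}$. By $\mathsf{GCH}$ in $V$,
$$W_n\models 2^{\aleph_m}\le\aleph_{\max(m,n)+1}\quad\text{for all }m<\omega. \tag{6}$$
So $\aleph_\omega$ is strong limit in $W_n$, and $W_n\models2^{\aleph_n}=\aleph_{n+1}$.

**Step 4.** We transfer this to $M$. Since $V\subseteq W_n\subseteq M\subseteq V[G]$, all four models have the same cardinals. Successor cardinals are regular in $V[G]$, where choice holds, and a cofinal map in $M$ would be in $V[G]$. So every successor cardinal is regular in $M$.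

By (4) and (5), $\mathcal P(\omega_n)^M=\mathcal P(\omega_n)^{W_n}$, and $W_n\subseteq M$ contains a bijection of this set with $\omega_{n+1}$. So in $M$, $\mathcal P(\omega_n)$ is well-orderable of cardinality $\aleph_{n+1}$. If $M$ had a surjection from $\mathcal P(\alpha)$ onto $\aleph_\omega$ with $\alpha<\aleph_\omega$, it would have one from some $\omega_m$ onto $\aleph_\omega$, which is impossible. So $\aleph_\omega$ is strong limit in $M$.

**Step 5.** We show $\aleph_n\in\mathcal U^M$ for every $n$. Let $E\in W_n$ be, in $W_n$, a uniform ultrafilter on $\omega_n$. Since $M$ has the same subsets of $\omega_n$ as $W_n$, $E$ is an ultrafilter in $M$. Its members have cardinality $\aleph_n$ in $W_n$, hence in $M$.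

The ultrafilters of Step 5 cannot be collected. Suppose $M$ contained a sequence $\langle U_k:k\in K\rangle$ with $K\subseteq\omega$ infinite and each $U_k$ a uniform ultrafilter on $\omega_k$. Let $\dot f$ be a name of it with support $n$ and take $k\in K$, $k>n$. The argument of Example 1.1, with "$\dot a_k\in\dot f(\check k)$" in place of "$\dot a_k\in\dot U$", shows that some $\beta<\omega_k$ is in $U_k$, because the flip used there is in $\mathcal G_n$ and so $g\dot f=\dot f$. This contradicts uniformity. So the construction of Proposition 2.3 is not available in $M$. It remains to exclude every other uniform ultrafilter on every $\lambda\ge\aleph_\omega$.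

## 5. Flips against an ultrafilter on $\lambda\ge\aleph_\omega$

An ultrafilter on $\lambda$ is tested against $a_k$ by pulling $a_k$ back along a map $c:\lambda\to\omega_k$. Blindness at coordinate $k$ then becomes indecomposability.

**Lemma 5.1.** Let $\lambda\ge\aleph_\omega$ be a cardinal and let $U\in M$ be, in $M$, a uniform ultrafilter on $\lambda$ with a name $\dot U$ of support $n$. Then $U_n:=U\cap W_n$ belongs to $W_n$, and in $W_n$ it is a uniform ultrafilter on $\lambda$ which is $\omega_k$-indecomposable for all $k>n$.

*Proof.* We have $U_n\in W_n$ by Corollary 3.3(b). It is an ultrafilter in $W_n$. It is uniform, since $|X|^{W_n}<\lambda$ implies $|X|^M<\lambda$.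

Let $k>n$ and let $c:\lambda\to\omega_k$ be in $W_n$, with a $P_{\le n}$-name $\dot c$. Suppose toward a contradiction that $c^{-1}[\beta]\notin U$ for all $\beta<\omega_k$. By (4), $a_k\in W_k\subseteq M$, so $c^{-1}[a_k]\in M$. Choose $p\in G$ deciding "$\dot c^{-1}[\dot a_k]\in\dot U$", and take $\beta$ and $g$ as in Section 1 for this $p$ and $k$. As $k>n$, $g\in\mathcal G_n$; hence $gp=p$, $g\dot U=\dot U$ and $g\dot c=\dot c$. By (1), $(g\dot a_k)^G=a_k'=a_k\mathbin\triangle(\omega_k\setminus\beta)$.

If $p\Vdash\dot c^{-1}[\dot a_k]\in\dot U$, then $p\Vdash\dot c^{-1}[g\dot a_k]\in\dot U$, so $c^{-1}[a_k]$ and $c^{-1}[a'_k]$ are both in $U$. By (3) their intersection is contained in $c^{-1}[\beta]\notin U$: contradiction. If $p\Vdash\dot c^{-1}[\dot a_k]\notin\dot U$, then neither set is in $U$, so both complements are. By the second half of (3), the intersection of these complements is contained in $c^{-1}[\beta]\notin U$: contradiction. $\square$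

## 6. Indecomposable ultrafilters against the covering theorem

Can one stop here, because the conclusion of Lemma 5.1 is absurd? No. A $\lambda$-complete nonprincipal ultrafilter on a measurable $\lambda$ is uniform and $\omega_k$-indecomposable for all $k$ (Section 2), so $\mathsf{ZFC}$ alone does not refute the conclusion. Information about the ground model has to enter, and this is why we take $V=L$. What we need is Theorem B: such an ultrafilter yields $0^\#$.

The first idea for Theorem B is to form the ultrapower of the universe by $U$ and look at the induced embedding of $L$. It breaks at well-foundedness. Take $\lambda=\aleph_\omega$ and let $c(\alpha)$ be the least $n$ with $\alpha<\omega_n$. Put $g_m(\alpha)=\max(c(\alpha)-m,0)$. Then $g_{m+1}<g_m$ on $\{\alpha:c(\alpha)>m\}$, which is in $U$ by uniformity. So the ultrapower is ill-founded, already at the integers.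

We use $U$ as a guide for forcing instead. A forcing $\mathbb L_U$, whose conditions are trees branching into $U$, adds a sequence $x:\omega\to\lambda$. Because $U$ is uniform, $\mathrm{ran}(x)$ is in no ground model set of size $<\lambda$. If $\omega_{n+1}$ and $\omega_{n+2}$ of the ground model stay cardinals, this contradicts covering in the extension, so $0^\#$ exists there; and one checks that $0^\#$ cannot be added by forcing. All the work is in showing that no $\omega_k$ with $k>n$ is collapsed.

The danger is this. For a name of a function from some $\delta<\omega_k$ to $\omega_k$, indecomposability will give to each stem $s$ a bound $\varepsilon(s)<\omega_k$. There are $\lambda$ many stems, and we want a tree on which the $\varepsilon(s)$ are bounded together. One level at a time is easy: $w\mapsto\varepsilon(\langle w\rangle)$ is bounded on a set in $U$. For level two, each $w$ has a bound $\beta_w$ valid for $U$-many $w'$, and $w\mapsto\beta_w$ is again bounded on a set in $U$. But the tree $T^m$ good for level $m$ shrinks the set of successors of the root anew for each $m$. To serve all levels we would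 intersect countably many sets of $U$, and $U$ need not be countably complete (on $\aleph_\omega$ it is not). That is the exact obstacle.

The way past it is to have a single map $f^*:\lambda\to\omega_n$ such that, modulo $U$, the value $f^*(w)$ decides everything about $w$ that fewer than $\aleph_\omega$ possibilities can express. The successor $w$ then matters only through $f^*(w)$, and a rank argument handles all levels at once, with no infinite intersection.

## 7. A finest map of small range modulo $U$

From here to the end of Section 10 we work in $\mathsf{ZFC}$. Let $\kappa=\aleph_\omega$, and let $\lambda,n,U$ be as in Theorem B.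

**Lemma 7.1.** If $f:\lambda\to Z$ and $|Z|<\kappa$, there is $A\in U$ with $|f[A]|\le\aleph_n$. (This uses only that $U$ is an ultrafilter that is $\omega_k$-indecomposable for all $k>n$.)

*Proof.* The purpose is to reduce all small ranges to size $\aleph_n$. Choose $A\in U$ with $|f[A]|$ minimal, and suppose it is $\aleph_k$ with $k>n$. Compose $f{\restriction}A$ with a bijection $f[A]\to\omega_k$, and put the value $0$ off $A$. By indecomposability the result is below some $\beta<\omega_k$ on some $B\in U$, where we may take $B\subseteq A$. Then $|f[B]|\le|\beta|<\aleph_k$, contradicting minimality. $\square$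

**Lemma 7.2.** There is $f^*:\lambda\to\omega_n$ such that for every $f:\lambda\to Z$ with $0<|Z|<\kappa$ there are $A\in U$ and $h:\omega_n\to Z$ with $f(\alpha)=h(f^*(\alpha))$ for all $\alpha\in A$.

For instance, if $U$ is $\lambda$-complete and nonprincipal on a measurable $\lambda$, a constant $f^*$ works, because each such $f$ is constant on a set in $U$.

*Proof.* Write $f\le_Ug$ if for some $A\in U$ and all $\alpha,\alpha'\in A$, $g(\alpha)=g(\alpha')$ implies $f(\alpha)=f(\alpha')$. The relation is transitive (intersect the two sets). The required property of $f^*$ says that $f\le_Uf^*$ for all such $f$: if $A$ witnesses this, $h$ is determined on $f^*[A]$ and arbitrary elsewhere.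

**Step 1.** Assuming no $f^*$ exists, we build an increasing chain that never stops. We construct $f_\xi:\lambda\to\omega_n$ for $\xi<\omega_{n+1}$ with $f_\eta\le_Uf_\xi$ for $\eta\le\xi$ and $f_{\xi+1}\not\le_Uf_\xi$.

Let $f_0$ be constant. Given $f_\xi$, there is $f:\lambda\to Z$ with $0<|Z|<\kappa$ and $f\not\le_Uf_\xi$. By Lemma 7.1 the pair map $(f,f_\xi)$, with values in $Z\times\omega_n$, has at most $\aleph_n$ values on some $A\in U$. Let $f_{\xi+1}$ code $(f,f_\xi){\restriction}A$ injectively by elements of $\omega_n$, and be $0$ off $A$. Then $f_\xi\le_Uf_{\xi+1}$ and $f\le_Uf_{\xi+1}$. So $f_{\xi+1}\not\le_Uf_\xi$, since otherwise $f\le_Uf_\xi$ by transitivity.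

At a limit $\xi$, the map $\alpha\mapsto\langle f_\eta(\alpha):\eta<\xi\rangle$ has range of size at most $\aleph_n^{\aleph_n}=2^{\aleph_n}<\kappa$. By Lemma 7.1 there is $A_\xi\in U$ on which it has at most $\aleph_n$ values. Let $f_\xi$ code these injectively on $A_\xi$, and be $0$ off $A_\xi$. Then $f_\eta\le_Uf_\xi$ for all $\eta<\xi$.

**Step 2.** We show that the chain must stop after all. Let $F(\alpha)=\langle f_\xi(\alpha):\xi<\omega_{n+1}\rangle$. Its range has size at most $2^{\aleph_{n+1}}<\kappa$, so $|F[A]|\le\aleph_n$ for some $A\in U$. There are at most $\aleph_n$ pairs of distinct members of $F[A]$, each pair first differing at some place below $\omega_{n+1}$. So there is a limit $\xi<\omega_{n+1}$ such that distinct members of $F[A]$ differ below $\xi$. Let $\alpha,\alpha'\in A\cap A_\xi$ with $f_\xi(\alpha)=f_\xi(\alpha')$. Then $F(\alpha){\restriction}\xi=F(\alpha'){\restriction}\xi$, hence $F(\alpha)=F(\alpha')$, hence $f_{\xi+1}(\alpha)=f_{\xi+1}(\alpha')$. So $f_{\xi+1}\le_Uf_\xi$: contradiction. $\square$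

Both steps use that $\aleph_\omega$ is strong limit. Fix $f^*$ as in the lemma. For $s\in\lambda^{<\omega}$ put $f^*(s)=\langle f^*(s(j)):j<|s|\rangle\in\omega_n^{<\omega}$.

## 8. Shrinking all levels of a tree at once

**Definition 8.1.** A *$U$-tree* is a set $T\subseteq\lambda^{<\omega}$, closed under initial segments and containing $\emptyset$, such that $\{w:t^\frown w\in T\}\in U$ for all $t\in T$.

For example, for $A\in U$ the set $A^{<\omega}$ is a $U$-tree.

**Lemma 8.2.** Let $\varepsilon:\lambda^{<\omega}\to Z$ with $0<|Z|<\kappa$. There are a $U$-tree $T$ and $e:\omega_n^{<\omega}\to Z$ with $\varepsilon(t)=e(f^*(t))$ for all $t\in T$. In particular $|\varepsilon[T]|\le\aleph_n$.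

For sequences of length $1$ this is Lemma 7.2. For length $2$ one can do it by hand. For each $w$ there is $h_w:\omega_n\to Z$ with $\varepsilon(\langle w,w'\rangle)=h_w(f^*(w'))$ for $U$-many $w'$. Since there are fewer than $\kappa$ functions $\omega_n\to Z$, Lemma 7.2 gives $H$ with $h_w=H(f^*(w))$ for $U$-many $w$; put $e(\langle i,j\rangle)=H(i)(j)$. Going on like this meets the obstacle of Section 6 at level $\omega$. So we do not build $e$ from the bottom up. We suppose that every candidate $e$ fails, attach an ordinal rank to its failure, and construct one candidate whose rank would descend forever.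

*Proof.* Let $\Omega$ be the set of all $e:\omega_n^{<\omega}\to Z$. As $|\omega_n^{<\omega}|=\aleph_n$ and $\kappa$ is strong limit, $|\Omega|<\kappa$ and $|\mathcal P(\Omega)|<\kappa$.

**Step 1.** We measure how $e$ fails. For $e\in\Omega$ let
$$D_e^0=\{s\in\lambda^{<\omega}:\varepsilon(s)\ne e(f^*(s))\},\qquad D_e^\alpha=D_e^{<\alpha}\cup\{s:\{w:s^\frown w\in D_e^{<\alpha}\}\in U\}\quad(\alpha>0),$$
where $D_e^{<\alpha}=\bigcup_{\gamma<\alpha}D_e^\gamma$. Let $D_e=\bigcup_\alpha D_e^\alpha$, and for $s\in D_e$ let $\rho_e(s)$ be the least $\alpha$ with $s\in D_e^\alpha$.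

If $\{w:s^\frown w\in D_e\}\in U$, then $s\in D_e$: take $\alpha>0$ above all the ranks $\rho_e(s^\frown w)$ involved. Hence
$$s\notin D_e\ \Longrightarrow\ \{w:s^\frown w\notin D_e\}\in U. \tag{7}$$

**Step 2.** We show that an $e$ with $\emptyset\notin D_e$ is as required. Let $T$ be the set of all $t$ none of whose initial segments (including $t$) is in $D_e$. Then $\emptyset\in T$, $T$ is closed under initial segments, and by (7) it is a $U$-tree. For $t\in T$ we have $t\notin D_e^0$, so $\varepsilon(t)=e(f^*(t))$.

From now on suppose, toward a contradiction, that $\emptyset\in D_e$ for all $e\in\Omega$.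

**Step 3.** We make the information "the rank drops at $w$", for all $e$ at once, depend only on $f^*(w)$. For $s\in\lambda^{<\omega}$ and $e\in\Omega$ let
$$A_{s,e}=\{w:s^\frown w\in D_e,\ \rho_e(s^\frown w)<\rho_e(s)\}\quad\text{if }s\in D_e\text{ and }\rho_e(s)>0,$$
and $A_{s,e}=\lambda$ otherwise. In the first case, with $\alpha=\rho_e(s)$, we have $s\in D_e^\alpha\setminus D_e^{<\alpha}$. So $A_{s,e}=\{w:s^\frown w\in D_e^{<\alpha}\}\in U$. Thus always $A_{s,e}\in U$. We do not intersect these sets over $e$. Instead we apply Lemma 7.2 to the map $w\mapsto\{e\in\Omega:w\in A_{s,e}\}\in\mathcal P(\Omega)$. We get $A_s\in U$ and $\Omega_s:\omega_n\to\mathcal P(\Omega)$ with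
$$w\in A_{s,e}\iff e\in\Omega_s(f^*(w))\qquad(w\in A_s,\ e\in\Omega). \tag{8}$$

**Step 4.** We choose one representative successor for each value of $f^*$ and read off a candidate. Let $I_s=f^*[A_s]$, and for $i\in I_s$ fix $w_{s,i}\in A_s$ with $f^*(w_{s,i})=i$. Define recursively a tree $S\subseteq\omega_n^{<\omega}$ and $x_u\in\lambda^{<\omega}$ for $u\in S$: $\emptyset\in S$ and $x_\emptyset=\emptyset$; for $u\in S$, $u^\frown i\in S$ iff $i\in I_{x_u}$, and then $x_{u^\frown i}=x_u{}^\frown w_{x_u,i}$. By induction $f^*(x_u)=u$. Let $e(u)=\varepsilon(x_u)$ for $u\in S$ and let $e$ be arbitrary elsewhere. Then $e\in\Omega$ and $\varepsilon(x_u)=e(f^*(x_u))$, so no $x_u$ is in $D_e^0$.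

**Step 5.** We derive the infinite descent. By assumption $x_\emptyset=\emptyset\in D_e$. Suppose $u\in S$ and $x_u\in D_e$. By Step 4, $\rho_e(x_u)>0$. Pick $w'\in A_{x_u}\cap A_{x_u,e}$, a set in $U$, and let $i=f^*(w')\in I_{x_u}$. By (8) for $w'$, $e\in\Omega_{x_u}(i)$. By (8) for $w_{x_u,i}$, which is in $A_{x_u}$ and has the same value $i$, $w_{x_u,i}\in A_{x_u,e}$. This means $x_{u^\frown i}\in D_e$ and $\rho_e(x_{u^\frown i})<\rho_e(x_u)$. Iterating from $\emptyset$ gives an infinite descending sequence of ordinals: contradiction.

So some $e$ has $\emptyset\notin D_e$, and Step 2 finishes. The last sentence of the lemma holds because $|\omega_n^{<\omega}|=\aleph_n$. $\square$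

## 9. The tree forcing $\mathbb L_U$ preserves $\omega_k$ for $k>n$

**Definition 9.1.** A condition of $\mathbb L_U$ is a pair $(s,T)$ where $T\subseteq\lambda^{<\omega}$ is closed under initial segments, $s\in T$, all $t\in T$ are comparable with $s$, and $\{w:t^\frown w\in T\}\in U$ for all $t\in T$ with $t\supseteq s$. Put $(s',T')\le(s,T)$ iff $s'\supseteq s$ and $T'\subseteq T$. We call $s$ the *stem*.

For example, $(\emptyset,T)$ is a condition exactly when $T$ is a $U$-tree. Two conditions with the same stem are compatible: intersect the trees.

**Proposition 9.2.** For $k>n$ and $\delta<\omega_k$, $\mathbb L_U$ adds no unbounded function from $\delta$ to $\omega_k$ (where $\omega_k=\omega_k^V$). Hence every $\omega_k^V$ with $k>n$ remains a cardinal in the extension.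

*Proof.* Let $p=(s_0,T_0)\Vdash\dot\tau:\delta\to\omega_k$. It suffices to find $q\le p$ and $\varepsilon^*<\omega_k$ with $q\Vdash\mathrm{ran}(\dot\tau)\subseteq\varepsilon^*$. For Steps 1 and 2 fix $\xi<\delta$, and call $s\in T_0$ with $s\supseteq s_0$ *bad* if no condition $\le p$ with stem $s$ forces $\dot\tau(\xi)<\varepsilon$ for some $\varepsilon<\omega_k$.

**Step 1.** We show that badness passes to $U$-many successors: if $s$ is bad, then $\{w:s^\frown w\in T_0\text{ is bad}\}\in U$. Otherwise for $U$-many $w$ there are $q_w=(s^\frown w,Q_w)\le p$ and $\varepsilon_w<\omega_k$ with $q_w\Vdash\dot\tau(\xi)<\varepsilon_w$. By $\omega_k$-indecomposability there are $\varepsilon<\omega_k$ and $A\in U$ consisting of such $w$ with $\varepsilon_w\le\varepsilon$. Put $Q=\bigcup_{w\in A}Q_w$. Then $(s,Q)$ is a condition: the successors of $s$ in $Q$ are given by the set $A$, and above $s^\frown w$ the tree $Q$ is $Q_w$. Also $(s,Q)\le p$.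

Any extension of $(s,Q)$ can be further extended to some $(t,R)$ with $t\supseteq s^\frown w$, $w\in A$. All nodes of $R$ are comparable with $t$, hence with $s^\frown w$, and they lie in $Q$; so they lie in $Q_w$. Thus $(t,R)\le q_w$ forces $\dot\tau(\xi)<\varepsilon_w\le\varepsilon$. Hence $(s,Q)\Vdash\dot\tau(\xi)<\varepsilon$, contradicting the badness of $s$.

**Step 2.** We show that no $s$ is bad, so that every stem carries a bound. Suppose $s$ is bad. The initial segments of $s$, together with the nodes $t\supseteq s$ of $T_0$ such that all nodes from $s$ to $t$ are bad, form a tree. By Step 1 it gives a condition $q\le p$ with stem $s$. Let $r\le q$ decide $\dot\tau(\xi)=\zeta$, and let $t$ be the stem of $r$. Then $t$ is bad, but $r\le p$ has stem $t$ and forces $\dot\tau(\xi)<\zeta+1$: contradiction.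

**Step 3.** We bound all of $\dot\tau$ by a function of the stem, and then apply the tree lemma. For $s\in T_0$ with $s\supseteq s_0$ and $\xi<\delta$ let $\varepsilon(s,\xi)<\omega_k$ be least such that some condition $\le p$ with stem $s$ forces $\dot\tau(\xi)<\varepsilon(s,\xi)$. Let $\varepsilon(s)=\sup_{\xi<\delta}\varepsilon(s,\xi)$; it is below $\omega_k$ because $\omega_k$ is regular. Apply Lemma 8.2 with $Z=\omega_k$ to the map $s\mapsto\varepsilon(s_0{}^\frown s)$, with value $0$ if $s_0{}^\frown s\notin T_0$. It gives a $U$-tree $T'$. Let $T$ consist of the initial segments of $s_0$ and the nodes $s_0{}^\frown t\in T_0$ with $t\in T'$. Then $q=(s_0,T)\le p$ is a condition, and $\varepsilon(\cdot)$ takes at most $\aleph_n$ values on the nodes of $T$ above $s_0$. As $k>n$, these values are bounded by some $\varepsilon^*<\omega_k$.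

**Step 4.** We check that $q\Vdash\mathrm{ran}(\dot\tau)\subseteq\varepsilon^*$. Suppose $r\le q$ with stem $t$ forces $\dot\tau(\xi)=\zeta\ge\varepsilon^*$. Some condition with stem $t$ forces $\dot\tau(\xi)<\varepsilon(t,\xi)\le\varepsilon(t)\le\varepsilon^*$, and it is compatible with $r$: contradiction.

For the last sentence of the proposition, if $\omega_k^V$ were not a cardinal in the extension, there would be a surjection onto it from some $\delta<\omega_k^V$, which is an unbounded function. $\square$

## 10. A countable set that covering cannot cover: proof of Theorem B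

Let $H$ be $\mathbb L_U$-generic over $V$ and let $x=\bigcup\{s:(s,T)\in H\}$. Stems can always be lengthened, so $x:\omega\to\lambda$.

**Step 1.** We show that $\mathrm{ran}(x)$ escapes small ground model sets: if $Y\in V$, $Y\subseteq\lambda$ and $|Y|^V<\lambda$, then $\mathrm{ran}(x)\not\subseteq Y$. By uniformity $Y\notin U$. So for any $(s,T)$ there is $w\notin Y$ with $s^\frown w\in T$, and $(s,T)$ extends to a condition with stem $s^\frown w$. The claim follows by genericity.

**Step 2.** We show $0^\#\in V[H]$. Suppose not. In $V[H]$ apply Fact 3 to $\mathrm{ran}(x)\cup\omega_1^{V[H]}$ and intersect the cover with $\lambda$. This gives $Y\in L$ with $\mathrm{ran}(x)\subseteq Y\subseteq\lambda$ and $|Y|^{V[H]}\le\aleph_1^{V[H]}$. Since $Y\in V$, Step 1 gives $|Y|^V\ge\lambda\ge\aleph_\omega^V$, so $\omega_{n+2}^V$ injects into $Y$. By Proposition 9.2, $\omega_{n+1}^V<\omega_{n+2}^V$ are uncountable cardinals of $V[H]$, so $\omega_{n+2}^V\ge\aleph_2^{V[H]}$. Hence $|Y|^{V[H]}\ge\aleph_2^{V[H]}$: contradiction.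

**Step 3.** We bring $0^\#$ back to $V$. Suppose $0^\#\notin V$. Take a singular cardinal $\mu\ge|\mathbb L_U|$ of $V$. By Fact 4 in $V$, $(\mu^+)^L=(\mu^+)^V$. As $|\mathbb L_U|\le\mu$, $(\mu^+)^V$ remains a cardinal in $V[H]$. So an uncountable cardinal of $V[H]$ is a successor cardinal in $L$. By Step 2 and Fact 5 every uncountable cardinal of $V[H]$ is inaccessible in $L$: contradiction. Hence $0^\#$ exists in $V$, and Theorem B is proved. $\square$

## 11. Ground model $L$: proof of Theorem A

Let $V=L$, which satisfies $\mathsf{ZFC}+\mathsf{GCH}$. By Sections 3 and 4, $M\models\mathsf{ZF}$, $M$ and $L$ have the same cardinals, all successor cardinals of $M$ are regular, $\mathcal P(\omega_n)$ is well-orderable of cardinality $\aleph_{n+1}$ in $M$, $\aleph_\omega$ is strong limit in $M$, and every $\aleph_n$ is in $\mathcal U^M$.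

Suppose some $\lambda\ge\aleph_\omega$ carried a uniform ultrafilter in $M$, with a name of support $n$. By Lemma 5.1, the $\mathsf{ZFC}$ model $W_n$ has a uniform ultrafilter on $\lambda$ which is $\omega_k$-indecomposable for all $k>n$. By (6), $\aleph_\omega$ is strong limit in $W_n$. Theorem B, applied in $W_n$, gives $0^\#\in W_n=L[G_{\le n}]$. But $|P_{\le n}|=\aleph_n$, so $(\aleph_{n+2})^L$ is an uncountable cardinal of $W_n$; it is a successor cardinal in $L$, hence not inaccessible there. This contradicts Fact 5. So $\mathcal U^M=\{\aleph_n:n<\omega\}$. $\square$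

Since $\mathrm{Con}(\mathsf{ZF})$ implies the consistency of $\mathsf{ZFC}+V=L$, and $M$ is obtained from $L$ by forcing and symmetry, the consistency of $\mathsf{ZF}$ alone suffices.

## 12. Which $\lambda$ stay in $\mathcal U^M$: proof of Theorem C

Now $V$ is any model of $\mathsf{ZFC}+\mathsf{GCH}$. Every $\aleph_n$ is in $\mathcal U^M$ by Step 5 of Section 4. Let $\lambda\ge\aleph_\omega$ be a cardinal.

**Step 1.** We go from $M$ down to $V$ (the inclusion $\subseteq$). Let $U\in M$ be, in $M$, a uniform ultrafilter on $\lambda$, with a name of support $n$. By Lemma 5.1 fix a $P_{\le n}$-name $\dot U_n$ for $U\cap W_n$ and $p\in G_{\le n}$ forcing that $\dot U_n$ is a uniform ultrafilter on $\lambda$, $\omega_k$-indecomposable for all $k>n$. In $V$ let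
$$F=\{X\subseteq\lambda:p\Vdash\check X\in\dot U_n\}.$$
This is a proper filter containing all complements of sets of size $<\lambda$. Let $U'\supseteq F$ be an ultrafilter in $V$; it is uniform. Let $k>n$ and let $c:\lambda\to\omega_k$ be in $V$. Then $p\Vdash\exists\beta<\omega_k\,(\check c^{-1}[\beta]\in\dot U_n)$. There are at most $|P_{\le n}|=\aleph_n<\aleph_k$ possible values for a name of such a $\beta$, so a single $\beta^*<\omega_k$ bounds them all. Then $p\Vdash\check c^{-1}[\beta^*]\in\dot U_n$, that is, $c^{-1}[\beta^*]\in F\subseteq U'$. So $U'$ is $\omega_k$-indecomposable for all $k>n$.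

**Step 2.** For the converse we first lift an ultrafilter from $V$ to $W_n$. Let $F\in V$ be a uniform ultrafilter on $\lambda$ that is $\omega_k$-indecomposable for all $k>n$. In $W_n$ let $F_n\supseteq F$ be an ultrafilter on $\lambda$.

It is uniform in $W_n$. If $Y\in W_n$, $Y\subseteq\lambda$ and $|Y|<\lambda$, enumerate $Y$ in $W_n$ along $|Y|$ and collect, for each index, the at most $\aleph_n$ possible values. This gives $Y'\in V$ with $Y\subseteq Y'\subseteq\lambda$ and $|Y'|\le|Y|\cdot\aleph_n<\lambda$. So $\lambda\setminus Y'\in F$, and $Y\notin F_n$.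

It is $\omega_k$-indecomposable for $k>n$. Given $c:\lambda\to\omega_k$ in $W_n$, each $c(\alpha)$ has at most $\aleph_n<\aleph_k$ possible values, so there is $c':\lambda\to\omega_k$ in $V$ with $c(\alpha)<c'(\alpha)$ for all $\alpha$. If $\beta<\omega_k$ is such that $c'^{-1}[\beta]\in F$, then $c'^{-1}[\beta]\subseteq c^{-1}[\beta]$, so $c^{-1}[\beta]\in F_n$.

**Step 3.** We show that $F_n$ decides every subset of $\lambda$ in $M$. Let $X\in M$, $X\subseteq\lambda$. By Corollary 3.3(a), $X\in W_m$ for some $m>n$. We have $W_m=W_n[H]$ with $H$ generic over $W_n$ for $Q=\prod_{n<j\le m}P_j$. Let $\dot X\in W_n$ be a $Q$-name for $X$ and put $\varphi(\alpha)=\{q\in Q:q\Vdash\check\alpha\in\dot X\}$. Since $|Q|=\aleph_m$, (6) gives $|\mathcal P(Q)|^{W_n}<\aleph_\omega$. So Lemma 7.1, applied in $W_n$ to $F_n$ and $\varphi$, gives $A\in F_n$ with $\varphi[A]=\{E_\zeta:\zeta<\omega_n\}$, where the enumeration is in $W_n$ and may have repetitions. The set $\{\zeta<\omega_n:E_\zeta\cap H\ne\emptyset\}$ is a subset of $\omega_n$ in $V[G]$, so by (5) it belongs to $W_n$. Therefore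
$$X\cap A=\{\alpha\in A:\varphi(\alpha)\cap H\neq\emptyset\}\in W_n,$$
and $X\cap A\in F_n$ or $A\setminus X\in F_n$.

**Step 4.** We conclude. By (4), $F_n\in M$. In $M$ let $\bar F$ be the set of all $X\subseteq\lambda$ that contain some $A\in F_n$. It is a proper filter, and by Step 3 it is an ultrafilter. Each of its members contains some $A\in F_n$, which has cardinality $\lambda$ in $W_n$, hence in $M$, where $\lambda$ is still a cardinal. So $\bar F$ is uniform and $\lambda\in\mathcal U^M$. $\square$

**Corollary 12.1.** If $V\models\mathsf{ZFC}+\mathsf{GCH}$ and $0^\#\notin V$, then $\mathcal U^M=\{\aleph_n:n<\omega\}$. For general $V\models\mathsf{ZFC}+\mathsf{GCH}$, this $M$ has $\aleph_\omega$ strong limit and least outside $\mathcal U$ if and only if in $V$ no uniform ultrafilter on $\aleph_\omega$ is $\omega_k$-indecomposable for all large $k$.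

*Proof.* If some $\lambda\ge\aleph_\omega$ were in $\mathcal U^M$, Theorem C would give in $V$ a uniform ultrafilter on $\lambda$ that is $\omega_k$-indecomposable for all large $k$. By $\mathsf{GCH}$, $\aleph_\omega$ is strong limit in $V$, so Theorem B would give $0^\#\in V$. For the second sentence, $\aleph_\omega$ is strong limit in $M$ and every $\aleph_n$ is in $\mathcal U^M$ by Section 4. So the property holds exactly when $\aleph_\omega\notin\mathcal U^M$, and Theorem C for $\lambda=\aleph_\omega$ says when that is. $\square$

The measurable cardinals of Section 6 show that the second set in Theorem C can be nonempty. If $V\models\mathsf{ZFC}+\mathsf{GCH}$ and $\lambda$ is measurable in $V$, then a $\lambda$-complete nonprincipal ultrafilter on $\lambda$ is uniform and $\omega_k$-indecomposable for all $k$, so $\lambda\in\mathcal U^M$.
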